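\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The sharp Bernstein factor on convex bodies\\ in terms of the generalized Minkowski functional}


\begin{abstract}
Let $K$ be a convex body in a real normed space $X$, let $w(K)$ be its minimal width, and let $\alpha(K,x)$ be the generalized Minkowski functional at an interior point $x$. It was conjectured that every continuous polynomial $p$ of degree at most $n$ satisfies $|\mathrm{grad}\,p(x)|\le 2n\|p\|_K/(w(K)\sqrt{1-\alpha(K,x)^2})$. We disprove this, already for quadratic polynomials on a triangle in the Euclidean plane, and show that the inequality holds in general only if $\dim X=1$ or $n=1$. We also prove the bound with $\sqrt{1-\alpha}$ in place of $\sqrt{1-\alpha^2}$ in every normed space, and show that it is best possible for every value of $\alpha\in[0,1)$ as soon as $\dim X\ge2$. In a two-dimensional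 normed space every triangle violates the conjecture at a suitable point for all large $n$.
\end{abstract}

\section{The question and the results}

\subsection{Definitions and the conjecture}

Let $X\neq\{0\}$ be a real normed space with dual $X^*$. A \emph{convex body} $K\subset X$ is a bounded closed convex set with nonempty interior. Its support function is $h_K(u)=\sup_{y\in K}u(y)$, $u\in X^*$, and its (minimal) width is
\[
w(K)=\inf_{u\in X^*,\ \|u\|=1}\bigl(h_K(u)+h_K(-u)\bigr).
\]
The \emph{generalized Minkowski functional} of $K$ at $x\in X$ is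
\begin{equation}\label{eq:alpha}
\alpha(K,x)=\sup_{u\in X^*,\ u\ne0}\frac{2u(x)-h_K(u)+h_K(-u)}{h_K(u)+h_K(-u)} .
\end{equation}
Each $u\neq 0$ encloses $K$ in a supporting layer $-h_K(-u)\le u\le h_K(u)$, and the quotient says how far $u(x)$ lies from the middle of the layer, in units of half its thickness. So, for $x\in K$, $\alpha(K,x)$ is $0$ if $x$ is in the middle of every layer, and it is close to $1$ if $x$ is relatively close to the boundary of some layer. If $K=-K$, the quotient is $u(x)/h_K(u)$, and $\alpha(K,\cdot)$ is the usual Minkowski functional $\varphi_K$.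

A function $p:X\to\mathbb R$ is a polynomial of degree at most $n$ if $t\mapsto p(x+ty)$ is a real algebraic polynomial of degree at most $n$ for all $x,y\in X$. Let $\mathcal P_n=\mathcal P_n(X)$ be the set of continuous ones; throughout, $n\ge1$. They are Fr\'echet differentiable; we write $D_vp(x)=\mathrm{grad}\,p(x)(v)$, let $|\mathrm{grad}\,p(x)|$ be the norm of $\mathrm{grad}\,p(x)$ in $X^*$, and put $\|p\|_K=\sup_K|p|$.

How large can $|\mathrm{grad}\,p(x)|$ be in terms of $n$, $\|p\|_K$, $w(K)$ and $\alpha(K,x)$? On an interval $[x_0-r,x_0+r]$ of the real line we have $w=2r$ and $\alpha=|x-x_0|/r$, and Bernstein's inequality gives, for $|x-x_0|<r$,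
\begin{equation}\label{eq:bernstein}
|p'(x)|\le\frac{n\|p\|_K}{\sqrt{r^2-(x-x_0)^2}}=\frac{2n\|p\|_K}{w\sqrt{1-\alpha^2}} .
\end{equation}
For symmetric $K$ the same formula is a theorem of Sarantopoulos: if $K=-K$ and $x\in\mathrm{int}\,K$, then $|\mathrm{grad}\,p(x)|\le 2n\|p\|_K/(w(K)\sqrt{1-\varphi_K(x)^2})$. For a general convex body in $\mathbb R^d$, Kro\'o and R\'ev\'esz have the weaker bound with $\sqrt{1-\alpha(K,x)}$ in place of $\sqrt{1-\alpha(K,x)^2}$. (Both results are quoted from \cite{Revesz}.) It is natural to guess that the right formula is always the one from the interval. This is the following conjecture from \cite{Revesz}.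

\begin{conjecture}
If $K\subset X$ is a convex body, $x\in\mathrm{int}\,K$ and $p\in\mathcal P_n$, then
\begin{equation}\label{eq:conj}
|\mathrm{grad}\,p(x)|\le\frac{2n\|p\|_K}{w(K)\sqrt{1-\alpha(K,x)^2}} .
\end{equation}
\end{conjecture}

\subsection{Results}

The conjecture is false; Section~\ref{sec:example} gives a quadratic counterexample on a triangle in the Euclidean plane. The failure is general.

\begin{theorem}\label{thm:class}
Fix a normed space $X\ne\{0\}$ and $n\ge1$. Inequality \eqref{eq:conj} holds for all convex bodies $K\subset X$, all $x\in\mathrm{int}\,K$ and all $p\in\mathcal P_n(X)$ if and only if $\dim X=1$ or $n=1$.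
\end{theorem}

\begin{theorem}\label{thm:sharp}
In every normed space $X\neq\{0\}$, for every convex body $K$, every $x\in\mathrm{int}\,K$ and every $p\in\mathcal P_n$,
\begin{equation}\label{eq:upper}
|\mathrm{grad}\,p(x)|\le\frac{2n\sqrt{\|p\|_K^2-p(x)^2}}{w(K)\sqrt{1-\alpha(K,x)}} .
\end{equation}
If $\dim X\ge2$, then for every $\alpha\in[0,1)$
\begin{equation}\label{eq:sup}
\sup\frac{w(K)\,|\mathrm{grad}\,p(x)|}{2n\|p\|_K}=\frac1{\sqrt{1-\alpha}},
\end{equation}
the supremum being over all convex bodies $K\subset X$, all $x\in\mathrm{int}\,K$ with $\alpha(K,x)=\alpha$, all $n\ge1$ and all $0\ne p\in\mathcal P_n$.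

Consequently, if $\dim X\ge2$, then for every $\alpha\in(0,1)$ and all large $n$ inequality \eqref{eq:conj} fails for some $K$, $x$ and $p\in\mathcal P_n$ with $\alpha(K,x)=\alpha$, and the least constant $C$ such that
\[
|\mathrm{grad}\,p(x)|\le C\,\frac{2n\|p\|_K}{w(K)\sqrt{1-\alpha(K,x)^2}}
\]
holds for all $K$, $x$, $n$ and $p$ is $C=\sqrt2$.
\end{theorem}

\begin{theorem}\label{thm:triangles}
Let $\dim X=2$ and let $K\subset X$ be any triangle. Then there is a point $x\in\mathrm{int}\,K$ such that for all large $n$ some $p\in\mathcal P_n$ violates \eqref{eq:conj}.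
\end{theorem}

\subsection{The idea: walls add in squares}\label{sec:idea}

Put $d=\frac{1-\alpha(K,x)}2$. As we shall see in Section~\ref{sec:depth}, $d$ is the least relative depth of $x$ below a face of a supporting layer. Since
\begin{equation}\label{eq:dictionary}
\frac4{1-\alpha^2}=\frac1{d(1-d)}=\frac1d+\frac1{1-d},\qquad \frac4{1-\alpha}=\frac2d ,
\end{equation}
the conjecture and the bound \eqref{eq:upper} (with $p(x)^2$ dropped) read
\[
\Bigl(\frac{w\,|\mathrm{grad}\,p|}{n\|p\|_K}\Bigr)^2\le\frac1d+\frac1{1-d}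
\qquad\text{and}\qquad
\Bigl(\frac{w\,|\mathrm{grad}\,p|}{n\|p\|_K}\Bigr)^2\le\frac1d+\frac1d .
\]
On the interval $[0,1]$ Bernstein's inequality is $(p'(x)/n\|p\|)^2\le\frac1x+\frac1{1-x}$: one term for each of the two walls. The conjecture counts one wall at depth $d$ and the opposite wall at depth $1-d$. But a body need not have its walls in opposite pairs. We shall prove that in a triangle, with barycentric coordinates $x_1,x_2,x_3$, the derivative in a direction $v=(v_1,v_2,v_3)$, $\sum v_i=0$, satisfies
\[
\Bigl(\frac{D_vp(x)}{n\|p\|}\Bigr)^2\le\frac{v_1^2}{x_1}+\frac{v_2^2}{x_2}+\frac{v_3^2}{x_3},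
\]
and that this is sharp as $n\to\infty$. Again there is one term per wall. At $x=(s,s,1-2s)$ with $s$ small, and for $v=(1,-1,0)$, two walls at the same depth $s$ are both active. The right side is $\frac2s$, and this exceeds $\frac1s+\frac1{1-s}$.

The paper is organized as follows. Section~\ref{sec:depth} collects the tools. After the quadratic example (Section~\ref{sec:example}) we prove the formula for triangles and deduce Theorem~\ref{thm:triangles} (Section~\ref{sec:sphere}). Section~\ref{sec:class} transplants planar polynomials into an arbitrary space of dimension at least two and proves Theorem~\ref{thm:class}. Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.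

\section{Depth, width, and standard facts}\label{sec:depth}

\subsection{Depth}

Let $K$ be a convex body. Call a continuous affine function $\ell:X\to\mathbb R$ \emph{normalized} on $K$ if $\inf_K\ell=0$ and $\sup_K\ell=1$. Then $1-\ell$ is normalized too. As $K$ is bounded with nonempty interior, every nonconstant continuous affine function becomes normalized after subtracting a constant and dividing by a positive one. By Hahn--Banach,
\begin{equation}\label{eq:HB}
K=\{y:\ \ell(y)\ge0\ \text{for all $\ell$ normalized on } K\}.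
\end{equation}
For $x\in\mathrm{int}\,K$ define the \emph{depth}
\[
d(K,x)=\inf\{\ell(x):\ \ell\text{ normalized on }K\}.
\]
If $u\neq 0$ and $\ell=(u+h_K(-u))/(h_K(u)+h_K(-u))$ is its normalization, the quotient in \eqref{eq:alpha} is $2\ell(x)-1$. Taking the supremum, and replacing $\ell$ by $1-\ell$, we get
\begin{equation}\label{eq:alphad}
\alpha(K,x)=1-2\,d(K,x).
\end{equation}
Since $\ell$ and $1-\ell$ are both normalized, $d(K,x)\le\frac12$. Also $d(K,x)>0$: if $K$ contains the ball of radius $r$ about $x$ and has diameter $D$, the linear part $u$ of a normalized $\ell$ has $\|u\|\ge1/D$, and $\ell(x)-r\|u\|\ge0$ gives $\ell(x)\ge r/D$. Hence $0\le\alpha(K,x)<1$.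

We use the same definitions for a convex body $Q$ in an affine plane and $x$ in its (relative) interior, with affine functions on that plane, and then define $\alpha(Q,x)$ by \eqref{eq:alphad}. Depth is invariant under affine bijections of planes.

\emph{Triangles.} If $x$ has barycentric coordinates $x_1,x_2,x_3>0$ in a triangle, then
\begin{equation}\label{eq:triangle}
d=\min_i x_i ,\qquad \alpha=1-2\min_ix_i .
\end{equation}
Indeed, a normalized $\ell$ is nonnegative at the vertices and equals $1$ at some vertex $k$, so $\ell(x)\ge x_k$; and the barycentric coordinates themselves are normalized. In particular a triangle has $d\le\frac13$ at every interior point.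

\begin{lemma}\label{lem:depth}
Let $K$ be a convex body in $X$ or in an affine plane, let $x$ be a (relative) interior point of $K$, and let $0<d_0\le\frac12$. Then $d(K,x)\ge d_0$ if and only if
\begin{equation}\label{eq:reflect}
-(K-x)\subset\lambda\,(K-x),\qquad \lambda=\frac{1-d_0}{d_0}.
\end{equation}
If $K$ is a convex polygon in a plane, then $d(K,x)\ge d_0$ as soon as $\ell(x)\ge d_0$ for the normalized functions $\ell$ that vanish on the sides of $K$.
\end{lemma}

\begin{proof}
For $y\in K$ put $y'=x-\frac1\lambda(y-x)$; then \eqref{eq:reflect} says that $y'\in K$ for all $y\in K$. For normalized $\ell$,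
\[
\ell(y')=\ell(x)-\frac{d_0}{1-d_0}\bigl(\ell(y)-\ell(x)\bigr)=\frac{\ell(x)-d_0\,\ell(y)}{1-d_0}.
\]
If $\ell(x)\ge d_0$, then, as $\ell(y)\le1$, we get $\ell(y')\ge0$. If this holds for all $\ell$, then $y'\in K$ by \eqref{eq:HB}; for a polygon, which is the intersection of the half-planes belonging to its sides, the functions vanishing on the sides suffice. So in both situations \eqref{eq:reflect} holds. Conversely, if all $y'$ are in $K$, then $\ell(x)\ge d_0\,\ell(y)$ for every normalized $\ell$ and all $y\in K$, and letting $\ell(y)\to1$ we get $\ell(x)\ge d_0$.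
\end{proof}

\subsection{Width}

The number $h_K(u)+h_K(-u)=h_{K-K}(u)$ is the oscillation of $u$ on $K$, and $h_{K-K}(u)\ge w(K)\|u\|$ for all $u$. By Hahn--Banach,
\begin{equation}\label{eq:width}
w(K)\,z\in\overline{K-K}\qquad\text{whenever }\|z\|\le1 .
\end{equation}
Conversely, if $K-K$ contains the closed ball of radius $r$ about $0$, then $h_{K-K}(u)\ge r$ for $\|u\|=1$, so $w(K)\ge r$. In particular $w(K)>0$.

\subsection{Facts on polynomials}

Besides \eqref{eq:bernstein} we use the following facts.

(a) \emph{Bernstein--Szeg\H o:} $\tau'(t)^2+N^2\tau(t)^2\le N^2\|\tau\|_\infty^2$ for a real trigonometric polynomial $\tau$ of degree at most $N$.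

(b) The Chebyshev polynomial $T_k$, $T_k(\cos\theta)=\cos k\theta$, satisfies $|T_k|\le1$ and $|T_k'|\le k^2$ on $[-1,1]$. Differentiating $\cos k\theta$ at $\theta=\pi/2$ gives $T_k'(0)=k\sin\frac{k\pi}2$. So for odd $k$ we have $T_k(0)=0$ and $T_k'(0)=\pm k$.

(c) If $p\in\mathcal P_n(X)$ and $x,e,v\in X$, then $P(r,s)=p(x+re+sv)$ is a polynomial of total degree at most $n$ in $(r,s)$. Indeed, $P$ has degree at most $n$ in each variable separately, so Lagrange interpolation in $r$ at $n+1$ nodes writes $P$ as a polynomial in two variables. For fixed $(r,s)$ the function $t\mapsto P(tr,ts)$ has degree at most $n$, so the homogeneous parts of $P$ of degree above $n$ vanish.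

\section{A quadratic counterexample}\label{sec:example}

In the Euclidean plane let $K$ be the triangle with vertices $(\pm\frac12,0)$ and $(0,2)$. We look for a quadratic polynomial that is steep in the $\xi$-direction at a point of the axis $\xi=0$. Put
\[
t=1-\tfrac\eta2\in[0,1]\quad\text{on }K,\qquad\text{so that } K=\{|2\xi|\le t\le1\}.
\]
A polynomial of the form $2\xi\,r(t)$ is bounded on $K$ by $\sup_{[0,1]}|t\,r(t)|$, while its $\xi$-derivative on the axis is $2r(t)$. So we want a quadratic $q(t)=t\,r(t)$ with $q(0)=0$ and $|q|\le1$ on $[0,1]$ which rises quickly from $0$. The natural choice is $-T_2$ composed with an affine map that takes $t=0$ to a zero of $T_2$: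
\[
q(t)=1-(1-\mu t)^2=2\mu t-\mu^2t^2,\qquad \mu=1+\sqrt2 .
\]
Since $\mu t-1\in[-1,\sqrt2]$ for $t\in[0,1]$, indeed $|q|\le1$ there. The resulting polynomial is $p=2\xi(2\mu-\mu^2t)$. As $\mu^2=2\mu+1$, we have $2\mu^2-4\mu=2$, and so
\[
p(\xi,\eta)=\xi\,(\mu^2\eta-2),\qquad \|p\|_K\le1,\qquad n=2 .
\]
We take $x=(0,\frac32)$, where $t=\frac14$.

\emph{Gradient.} $\mathrm{grad}\,p(x)=(\frac32\mu^2-2,\,0)=(\frac52+3\sqrt2,\,0)$, as $\mu^2=3+2\sqrt2$. Thus $|\mathrm{grad}\,p(x)|^2=\frac{97}4+15\sqrt2>45$.

\emph{Width.} The oscillation on $K$ of the functional with gradient $(\cos\theta,\sin\theta)$ is its largest absolute value on the side vectors $(1,0),(\frac12,\pm2)$, that is, $\max(|\cos\theta|,\ \frac12|\cos\theta|+2|\sin\theta|)$. If $|\cos\theta|\ge4|\sin\theta|$, then $|\cos\theta|\ge4/\sqrt{17}$. Otherwise we may assume $\theta\in[\arctan\frac14,\frac\pi2]$. There $\frac12\cos\theta+2\sin\theta$ is concave with endpoint values $4/\sqrt{17}$ and $2$, hence at least $4/\sqrt{17}$. So $w(K)\ge4/\sqrt{17}$ (with equality,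 as $\theta=\arctan\frac14$ shows).

\emph{Depth.} The barycentric coordinates of $x$ are $(\frac18,\frac18,\frac34)$, so $d=\frac18$ by \eqref{eq:triangle}, that is, $\alpha=\frac34$.

By \eqref{eq:dictionary} the square of the right side of \eqref{eq:conj} is at most
\[
\frac{n^2}{w(K)^2}\Bigl(\frac1d+\frac1{1-d}\Bigr)\le 4\cdot\frac{17}{16}\cdot\frac{64}7=\frac{272}7<39 .
\]
Since $45>39$, the conjecture fails.

\section{Polynomials on a triangle}\label{sec:sphere}

Let $T=\{(a,b,c):a,b,c\ge0,\ a+b+c=1\}$, with vertices $e_1,e_2,e_3$, in the plane $\Pi=\{a+b+c=1\}$. A polynomial of degree at most $n$ on $\Pi$ is the restriction of such a polynomial in $(a,b,c)$. The directions in $\Pi$ are the vectors $v\in\mathbb R^3$ with $\sum v_i=0$.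

The walls of $T$ disappear if we substitute squares: $u\mapsto(u_1^2,u_2^2,u_3^2)$ folds the unit sphere $S\subset\mathbb R^3$ onto $T$, and a polynomial of degree at most $n$ on $T$ becomes a polynomial of degree at most $2n$ on $S$ that is even in each variable. On great circles of $S$ Bernstein's inequality is the same in every direction, so the derivative bound in $T$ is determined by how the map distorts lengths. This gives the upper bound in the next proposition at once.

For the lower bound, a polynomial such as $T_k(\langle u,\hat\omega\rangle)$ is extremal on $S$ at a point $u_0\perp\hat\omega$, but it is not even in each variable. If we average it over all sign changes, we add up functions that are large at the same points. The remedy is to multiply first by a high power of $\langle u,u_0\rangle$. This factor is concentrated near $\pm u_0$, so the reflected copies hardly meet, and it costs little degree if the power is $o(n)$.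

\begin{proposition}\label{prop:simplex}
Let $x\in T$ with all $x_i>0$, and let $0\ne v\in\mathbb R^3$, $\sum v_i=0$. Put
\[
\sigma=\Bigl(\frac{v_1^2}{x_1}+\frac{v_2^2}{x_2}+\frac{v_3^2}{x_3}\Bigr)^{1/2}.
\]
Then $|D_vq(x)|\le\sigma n\|q\|_T$ for every polynomial $q$ of degree at most $n$ on $\Pi$, and
\[
\lim_{n\to\infty}\ \sup_{0\neq q,\ \deg q\le n}\frac{|D_vq(x)|}{n\|q\|_T}=\sigma .
\]
\end{proposition}

\begin{proof}
Put $u_0=(\sqrt{x_1},\sqrt{x_2},\sqrt{x_3})\in S$ and $\omega_i=v_i/(2\sqrt{x_i})$. Then $\langle\omega,u_0\rangle=\frac12\sum v_i=0$ and $|\omega|=\sigma/2$. Let $\hat\omega=\omega/|\omega|$. The differential of $u\mapsto(u_1^2,u_2^2,u_3^2)$ at $u_0$ sends $\omega$ to $v$. Hence $P(u)=q(u_1^2,u_2^2,u_3^2)$ satisfies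
\begin{equation}\label{eq:lift}
\|P\|_S=\|q\|_T,\qquad D_vq(x)=D_\omega P(u_0)=\tfrac\sigma2\,D_{\hat\omega}P(u_0).
\end{equation}

\emph{Upper bound.} The function $\tau(t)=P(u_0\cos t+\hat\omega\sin t)$ is a trigonometric polynomial of degree at most $2n$ with $|\tau|\le\|q\|_T$. By (a), $|D_{\hat\omega}P(u_0)|=|\tau'(0)|\le2n\|q\|_T$, and \eqref{eq:lift} gives $|D_vq(x)|\le\sigma n\|q\|_T$.

\emph{Lower bound.} Let $n\ge2$, $j=2\lfloor\sqrt n\rfloor+1$ and $k=2n-j$; both are odd and positive. Put
\[
F(u)=T_k(\langle u,\hat\omega\rangle)\,\langle u,u_0\rangle^j,\qquad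
P(u)=\frac12\sum_{\epsilon\in\{\pm1\}^3}F(\epsilon u),\qquad \epsilon u=(\epsilon_1u_1,\epsilon_2u_2,\epsilon_3u_3).
\]
$P$ has degree at most $2n$ and is even in each variable, so $P(u)=q(u_1^2,u_2^2,u_3^2)$ with $\deg q\le n$. As $k$ and $j$ are odd, $F(-u)=F(u)$. So the factor $\frac12$ makes $P(u)$ the sum of $F(\epsilon u)$ over the four classes $\{\pm\epsilon\}$.

The four lines $\mathbb R\,\epsilon u_0$ are distinct because all coordinates of $u_0$ are nonzero; here we use that $x$ is an interior point. Let $2\delta\in(0,\frac\pi2]$ be the smallest angle between two of them.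

\emph{Norm.} On $S$ we have $|F(\epsilon u)|\le|\langle\epsilon u,u_0\rangle|^j=|\langle u,\epsilon u_0\rangle|^j$. A point $u\in S$ makes an angle less than $\delta$ with at most one of the four lines. So at most one class contributes more than $\cos^j\delta$, and $\|P\|_S\le1+3\cos^j\delta=1+o(1)$.

\emph{Derivative.} Consider $D_{\hat\omega}P(u_0)$. The class of $\epsilon=(1,1,1)$ contributes, by (b),
\[
T_k'(0)\cdot1+T_k(0)\cdot j\,\langle\hat\omega,u_0\rangle=T_k'(0)=\pm k .
\]
The class of another $\epsilon$ contributes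
\[
T_k'(\langle\epsilon u_0,\hat\omega\rangle)\langle\epsilon\hat\omega,\hat\omega\rangle\langle\epsilon u_0,u_0\rangle^j
+T_k(\langle\epsilon u_0,\hat\omega\rangle)\,j\,\langle\epsilon u_0,u_0\rangle^{j-1}\langle\epsilon\hat\omega,u_0\rangle .
\]
Since $|\langle\epsilon u_0,u_0\rangle|\le\rho:=\cos2\delta<1$, its modulus is at most $(k^2+j)\rho^{j-1}$ by (b). Therefore
\[
|D_{\hat\omega}P(u_0)|\ge k-3(k^2+j)\rho^{j-1}=2n(1-o(1)),
\]
because $j/n\to0$ and $\rho^{j-1}=\rho^{2\lfloor\sqrt n\rfloor}$ tends to $0$ faster than any power of $1/n$. With \eqref{eq:lift} we get $|D_vq(x)|\ge(1-o(1))\,\sigma n\|q\|_T$.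
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:triangles}]
Let $\dim X=2$ and let $K$ be a triangle. Identify points of $X$ with their barycentric coordinates with respect to $K$, and vectors with $v=(v_1,v_2,v_3)$, $\sum v_i=0$. The idea is to apply Proposition~\ref{prop:simplex} in a direction $v$ that realizes the width.

First, $K-K=\{v:\sum_iv_i^+\le1\}$, where $v_i^\pm=\max(\pm v_i,0)$. If $v=y-z$ with $y,z\in K$, then $\sum v_i^+\le\sum y_i=1$. Conversely, if $r=\sum v_i^+=\sum v_i^-\le1$, then $v=(v^++(1-r)e_1)-(v^-+(1-r)e_1)$. Among three numbers with sum $0$, either at most one is positive or at most one is negative, so $\sum v_i^+=\max_i|v_i|$ and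
\[
K-K=\{v:\max_i|v_i|\le1\}.
\]

Write $w=w(K)$. By compactness there is $u\in X^*$ with $\|u\|=1$ and $h_{K-K}(u)=w$, and there is $z$ with $\|z\|=1=u(z)$. Since $K-K$ is compact, \eqref{eq:width} gives $v=wz\in K-K$, and $u(v)=w=h_{K-K}(u)$. So $v$ lies on the boundary of $K-K$, that is, $\max_i|v_i|=1$. After relabeling the vertices and possibly replacing $z$ and $v$ by $-z$ and $-v$ we have $v_1=1$. Then $\sum v_i^+\le1$ forces $v_2,v_3\le0$, and so
\[
v=(1,-\kappa,-(1-\kappa)),\qquad \kappa\in[0,1].
\]

Choose $x$ with $x_1=m$, where $0<m<\frac13$, with $x_2,x_3\ge m$ and $\frac{x_2}{x_2+x_3}\ne\kappa$; this is possible because for given $m<\frac13$ the ratio ranges over a nondegenerate interval. By \eqref{eq:triangle} the depth of $x$ is $m$. The Cauchy--Schwarz inequality gives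
\[
1=\Bigl(\frac{\kappa}{\sqrt{x_2}}\sqrt{x_2}+\frac{1-\kappa}{\sqrt{x_3}}\sqrt{x_3}\Bigr)^2\le\Bigl(\frac{\kappa^2}{x_2}+\frac{(1-\kappa)^2}{x_3}\Bigr)(x_2+x_3),
\]
with equality only if $\kappa/x_2=(1-\kappa)/x_3$, that is, $\kappa=\frac{x_2}{x_2+x_3}$, which we have excluded. As $x_2+x_3=1-m$,
\[
\sigma^2=\frac1m+\frac{\kappa^2}{x_2}+\frac{(1-\kappa)^2}{x_3}>\frac1m+\frac1{1-m}=\frac4{1-\alpha(K,x)^2}
\]
by \eqref{eq:dictionary}. By Proposition~\ref{prop:simplex}, for all large $n$ there is $p\in\mathcal P_n$ with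
\[
w\,|\mathrm{grad}\,p(x)|\ge w\,|D_zp(x)|=|D_vp(x)|>\frac{2n\|p\|_K}{\sqrt{1-\alpha(K,x)^2}} .\qedhere
\]
\end{proof}

In the excluded case $\kappa:(1-\kappa)=x_2:x_3$ the two far walls share the motion in proportion to their distances, and together they contribute to $\sigma^2$ exactly what a single wall at depth $1-m$ would.

\section{Transplantation, and the proof of Theorem~\ref{thm:class}}\label{sec:class}

We now carry planar polynomials into an arbitrary space $X$ of dimension at least two. We need a body whose width is almost the length of the vector corresponding to $e_1-e_2$. In Section~\ref{sec:example} this was not quite so: the side $(1,0)$ has length $1$, but the width was only $4/\sqrt{17}$. The cure is to make the triangle very tall, and, in directions outside the plane, to make the body fat. For later use we also allow truncated triangles. For $0<\gamma\le1$ put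
\[
Q_\gamma=T\cap\{c\le\gamma\},\qquad Q_1=T .
\]
All these sets contain the side $e_1e_2$.

\begin{lemma}\label{lem:transplant}
Let $\dim X\ge2$, $\varepsilon\in(0,1)$, $\gamma\in(0,1]$, $Q=Q_\gamma$, and let $x_Q$ be a relative interior point of $Q$. There are a convex body $K\subset X$ and a point $x\in\mathrm{int}\,K$ with $\alpha(K,x)=\alpha(Q,x_Q)$ and the following property. For every $n$ and every polynomial $q$ of degree at most $n$ on $\Pi$ there is $p\in\mathcal P_n(X)$ such that
\[
\|p\|_K=\|q\|_Q\le\|q\|_T,\qquad w(K)\,|\mathrm{grad}\,p(x)|\ge(1-\varepsilon)\,|D_{e_1-e_2}q(x_Q)| .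
\]
\end{lemma}

\begin{proof}
\emph{Construction.} By Hahn--Banach choose $f\in X$ and $\varphi\in X^*$ with $\|f\|=\|\varphi\|=\varphi(f)=1$, then $0\ne g\in\ker\varphi$, and $\psi\in X^*$ with $\psi(g)=1$, $\psi(f)=0$. The map $Pz=\varphi(z)f+\psi(z)g$ is a continuous projection of $X$ onto $E=\mathrm{span}(f,g)$. Put $M=\|\psi\|$, $R=1+\|P\|$, choose $H>0$ with $M/H\le\min(\gamma,2\varepsilon)$, and let
\[
A(a,b,c)=\tfrac{a-b}2\,f+Hc\,g,\qquad K=\{z:\ Pz\in A(Q),\ \|z-Pz\|\le R\},\qquad x=A(x_Q).
\]
$A:\Pi\to E$ is an affine bijection (it sends $e_1,e_2,e_3$ to $\frac12f,-\frac12f,Hg$) whose linear part sends $e_1-e_2$ to $f$. The set $K$ is closed, bounded and convex. As $x=Px$ is interior to $A(Q)$ in $E$, $\|x-Px\|=0<R$, and $P$ is continuous, $x\in\mathrm{int}\,K$. Finally,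
\begin{equation}\label{eq:sum}
K=A(Q)+R\,B,\qquad B=\{k\in\ker P:\|k\|\le1\}.
\end{equation}

\emph{Width.} We show that $K-K$ contains every $z$ with $\|z\|\le1-\varepsilon$, so that $w(K)\ge1-\varepsilon$. Let $k=z-Pz$; then $\|k\|\le R$, so $\pm\frac12k\in RB$. By \eqref{eq:sum} it remains to see that $Pz\in A(Q)-A(Q)$. Write $Pz=\xi f+\eta g$, where $|\xi|=|\varphi(z)|\le1-\varepsilon$ and $|\eta|=|\psi(z)|\le M$; by symmetry let $\eta\ge0$. Take points of $Q$ with third coordinates $c_1=\eta/H\le\gamma$ and $c_2=0$. The difference of their images has $g$-coordinate $\eta$ and $f$-coordinate $\frac12\bigl((a_1-b_1)-(a_2-b_2)\bigr)$, where $a_1-b_1$ and $a_2-b_2$ range independently over $[-(1-c_1),1-c_1]$ and $[-1,1]$. So the $f$-coordinate takes all values of modulus at most $1-\frac{c_1}2$, and $1-\frac{c_1}2\ge1-\frac M{2H}\ge1-\varepsilon\ge|\xi|$.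

\emph{Depth.} Let $d_0=d(A(Q),x)=d(Q,x_Q)$ and $\lambda=(1-d_0)/d_0\ge1$. By Lemma~\ref{lem:depth}, $-(A(Q)-x)\subset\lambda(A(Q)-x)$. Also $-RB=RB\subset\lambda RB$. Adding, \eqref{eq:sum} gives $-(K-x)\subset\lambda(K-x)$, so $d(K,x)\ge d_0$. Conversely, if $\ell$ is normalized on $A(Q)$, then $\ell\circ P$ is normalized on $K$ with the same value at $x$, so $d(K,x)\le d_0$.

\emph{Polynomial.} Let $p=q\circ A^{-1}\circ P\in\mathcal P_n(X)$. As $P(K)=A(Q)$, we have $\|p\|_K=\|q\|_Q$. Moreover $Pf=f$, and the linear part of $A^{-1}$ sends $f$ to $e_1-e_2$, so $|\mathrm{grad}\,p(x)|\ge|D_fp(x)|=|D_{e_1-e_2}q(x_Q)|$.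
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}: positive cases]
Let $n=1$. A continuous $p$ that is affine on every line respects midpoints and satisfies $p(ty)-p(0)=t(p(y)-p(0))$, so $p=\mathrm{const}+u$ with $u\in X^*$. Then $w(K)\|u\|\le h_K(u)+h_K(-u)=\sup_Kp-\inf_Kp\le2\|p\|_K$, which implies \eqref{eq:conj} because $\sqrt{1-\alpha^2}\le1$. If $\dim X=1$, then $X$ is isometric to $\mathbb R$ and \eqref{eq:conj} is \eqref{eq:bernstein}.
\end{proof}

For the negative cases Proposition~\ref{prop:simplex} is not enough, since its lower bound is a statement about $n\to\infty$. Instead we carry out the construction of Section~\ref{sec:example} in every degree $n\ge2$.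

\begin{proof}[Proof of Theorem~\ref{thm:class}: negative cases]
Let $n\ge2$ and $\dim X\ge2$. Put $\theta_0=\frac\pi{2n}$, the point where $\cos n\theta$ has its first zero, and
\[
q_n(t)=-T_n\bigl(\cos\theta_0-(1+\cos\theta_0)t\bigr).
\]
For $t\in[0,1]$ the argument runs over $[-1,\cos\theta_0]$, so $|q_n|\le1$ on $[0,1]$. As $q_n(0)=-\cos\frac\pi2=0$, the quotient $r_n(t)=q_n(t)/t$ is a polynomial of degree $n-1$. (For $n=2$ this $q_n$ is the $q$ of Section~\ref{sec:example}.) Let
\[
q(a,b,c)=(a-b)\,r_n(a+b),
\]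
of degree at most $n$. On $T$ we have $|a-b|\le a+b\le1$, so $|q|\le|q_n(a+b)|\le1$. At the point $(s,s,1-2s)$,
\[
D_{e_1-e_2}q=2\,r_n(2s)=\frac{q_n(2s)}s .
\]
We want $q_n(2s)$ large and $s$ small, and compromise by choosing $s$ so that
\[
\cos\theta_0-(1+\cos\theta_0)\,2s=\cos\frac{5\pi}{6n}.
\]
Then $q_n(2s)=-\cos\frac{5\pi}6=\frac{\sqrt3}2$, so $D_{e_1-e_2}q=\frac{\sqrt3}{2s}$, and
\[
s=\frac{\cos\frac\pi{2n}-\cos\frac{5\pi}{6n}}{2(1+\cos\frac\pi{2n})}=\frac{\sin\frac{2\pi}{3n}\,\sin\frac\pi{6n}}{2\cos^2\frac\pi{4n}} .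
\]

\emph{Claim:} $0<s<\frac3{4n^2+3}$. Positivity is clear from the last formula. For $n=2$,
\[
s=\frac{\sin\frac\pi3\,\sin\frac\pi{12}}{1+\frac{\sqrt2}2}<\frac{0.8661\cdot0.2589}{1.707}<0.132<\frac3{19}.
\]
For $n\ge3$ we use $\sin y\le y$ for $y\ge0$ and $\cos^2\frac\pi{4n}\ge\cos^2\frac\pi{12}=\frac12(1+\frac{\sqrt3}2)>0.933$:
\[
s\le\frac{\pi^2}{18\,n^2\cos^2\frac\pi{12}}<\frac{9.87}{18\cdot0.933\,n^2}<\frac{0.59}{n^2},
\]
while $3\le\frac{n^2}3$ gives $\frac3{4n^2+3}\ge\frac3{4n^2+n^2/3}=\frac9{13n^2}>\frac{0.69}{n^2}$. This proves the claim.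

In particular $s<\frac13$, so the depth of $(s,s,1-2s)$ in $T$ is $s$ by \eqref{eq:triangle}; let $\alpha=1-2s$. The claim says that $4n^2s<3(1-s)$, that is, $\frac3{4s^2}>\frac{n^2}{s(1-s)}$. Taking square roots and using \eqref{eq:dictionary},
\[
|D_{e_1-e_2}q|=\frac{\sqrt3}{2s}>\frac n{\sqrt{s(1-s)}}=\frac{2n}{\sqrt{1-\alpha^2}}\ge\frac{2n\|q\|_T}{\sqrt{1-\alpha^2}} .
\]
The inequality is strict, so Lemma~\ref{lem:transplant} with $\gamma=1$ and $\varepsilon$ small enough yields $K$, $x$ and $p\in\mathcal P_n(X)$ with $\alpha(K,x)=\alpha$ and $w(K)|\mathrm{grad}\,p(x)|>2n\|p\|_K/\sqrt{1-\alpha^2}$.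
\end{proof}

\section{The sharp bound}\label{sec:sharp}

\subsection{The upper bound: ellipses through $x$}

To bound $D_vp(x)$ we restrict $p$ to a (possibly degenerate) ellipse that stays inside $K$ and passes through $x$ in the direction $v$; on the ellipse $p$ is a trigonometric polynomial. The faster the ellipse moves at $x$, the better the bound. If $v=y-z$ with $y,z\in K$, convexity suggests the ellipse that passes through $x$ and, at the opposite end, through the midpoint of the chord $[y,z]$. The next proof shows that its conjugate half-diameter may be taken to be $\sqrt{d/2}\,(y-z)$.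

\begin{proof}[Proof of \eqref{eq:upper}]
Let $d=d(K,x)=\frac{1-\alpha(K,x)}2>0$ and $\beta=\sqrt{d/2}$. Let $y,z\in K$, $v=y-z$, $m=\frac12(y+z)$ and
\[
\Gamma(t)=\tfrac12(x+m)+\tfrac12(x-m)\cos t+\beta v\sin t,\qquad \Gamma(0)=x,\quad\Gamma'(0)=\beta v .
\]

\emph{Claim: $\Gamma(t)\in K$ for all $t$.} By \eqref{eq:HB} we must show that $\ell(\Gamma(t))\ge0$ for every $\ell$ normalized on $K$. Put $Y=\ell(y)$ and $Z=\ell(z)$, both in $[0,1]$, and $N=\ell(m)=\frac12(Y+Z)$. Then
\[
\ell(\Gamma(t))=\frac{\ell(x)+N}2+\frac{\ell(x)-N}2\cos t+\beta(Y-Z)\sin t .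
\]
The constant term is nonnegative, so it suffices that
\[
\beta^2(Y-Z)^2\le\Bigl(\frac{\ell(x)+N}2\Bigr)^2-\Bigl(\frac{\ell(x)-N}2\Bigr)^2=\ell(x)\,N=\ell(x)\,\frac{Y+Z}2 .
\]
Now $\ell(x)\ge d$ by the definition of depth, and $(Y-Z)^2\le|Y-Z|\le Y+Z$ because $Y,Z\in[0,1]$. Hence $\beta^2(Y-Z)^2=\frac d2(Y-Z)^2\le\ell(x)\frac{Y+Z}2$, as required.

By fact (c), $\tau(t)=p(\Gamma(t))$ is a trigonometric polynomial of degree at most $n$. By the claim, $|\tau|\le\|p\|_K$. Since $\tau(0)=p(x)$ and $\tau'(0)=\beta D_vp(x)$, the Bernstein--Szeg\H o inequality gives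
\[
|D_vp(x)|\le\frac n\beta\sqrt{\|p\|_K^2-p(x)^2}=\frac{2n}{\sqrt{1-\alpha(K,x)}}\sqrt{\|p\|_K^2-p(x)^2}
\]
for all $v\in K-K$. The left side is continuous in $v$, so the bound holds for $v\in\overline{K-K}$, in particular by \eqref{eq:width} for $v=w(K)z$ with any $\|z\|\le1$. The supremum over these $z$ gives \eqref{eq:upper}.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[thick] (-2,0)--(2,0)--(0,4)--cycle;
\draw (0,1.5) ellipse (1 and 1.5);
\fill (0,3) circle (1.6pt);
\fill (0,0) circle (1.6pt);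
\fill (0.8,2.4) circle (1.2pt);
\fill (-0.8,2.4) circle (1.2pt);
\node[below] at (0,-0.05) {$m$};
\node[below] at (0,2.95) {$x$};
\node[right] at (2,0) {$e_1$};
\node[left] at (-2,0) {$e_2$};
\node[above] at (0,4) {$e_3$};
\node at (0.72,1.5) {$\Gamma$};
\end{tikzpicture}
\caption{An affine picture of the triangle $T$, the point $x=(s,s,1-2s)$ with $s=\frac18$, the midpoint $m$ of $e_1e_2$, and the ellipse $\Gamma$ through $x$ and $m$ whose half-axis parallel to $e_1e_2$ is $\sqrt{s/2}$ times that side. It stays in $T$ and touches the three sides, at $m$ and at the two small dots.}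
\label{fig:ellipse}
\end{figure}

\begin{remark}\label{rem:tight}
Where could this argument lose? Take $K=T$, $x=(s,s,1-2s)$ with $0<s\le\frac13$, $y=e_1$, $z=e_2$ (Figure~\ref{fig:ellipse}). For $\ell=a$ we have $\ell(x)=s=d$, $(Y,Z)=(1,0)$, and all inequalities in the claim are equalities; the same is true for $\ell=b$, and for $\ell=c$ both sides are $0$. So $\Gamma$ touches all three sides. In fact $\Gamma$ is the image, under $u\mapsto(u_1^2,u_2^2,u_3^2)$, of the great circle used in Proposition~\ref{prop:simplex} for $v=e_1-e_2$: there $u_0=(\sqrt s,\sqrt s,\sqrt{1-2s})$ and $\hat\omega=\frac1{\sqrt2}(1,-1,0)$, and the first coordinate of the image is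
\[
\Bigl(\sqrt s\cos t+\frac{\sin t}{\sqrt2}\Bigr)^2=\frac12\Bigl(s+\frac12\Bigr)+\frac12\Bigl(s-\frac12\Bigr)\cos2t+\sqrt{\frac s2}\,\sin2t,
\]
which is the first coordinate of $\Gamma(2t)$; the second follows by $t\mapsto-t$, and the third because the sum is $1$. By Proposition~\ref{prop:simplex} the bound obtained from this circle is asymptotically attained as $n\to\infty$, so nothing is lost here.
\end{remark}

\subsection{Sharpness for every $\alpha$}

Proposition~\ref{prop:simplex} at $x=(s,s,1-2s)$ and Lemma~\ref{lem:transplant} with $\gamma=1$ settle sharpness for $s\le\frac13$, that is, for $\alpha\ge\frac13$. For smaller $\alpha$ no triangle will do, as triangles have depth at most $\frac13$: at $(s,s,1-2s)$ with $s>\frac13$ the wall $c=0$ is too close. But the bound only needs the two walls $a=0$ and $b=0$ at depth $s$. Cutting off the top of the triangle makes $c=0$ relatively more distant, and we may cut until the new wall is itself at depth $s$.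

\begin{lemma}\label{lem:trunc}
Let $0<s<\frac12$, $x_s=(s,s,1-2s)$ and $\gamma=\frac{1-2s}{1-s}\in(0,1)$. Then $x_s$ is a relative interior point of $Q_\gamma$ and $d(Q_\gamma,x_s)=s$, that is, $\alpha(Q_\gamma,x_s)=1-2s$.
\end{lemma}

\begin{proof}
We have $0<1-2s<\gamma$, so $x_s$ is a relative interior point. Since $Q_\gamma$ contains $e_1$ and $e_2$, the normalized functions vanishing on its four sides are $a$, $b$, $c/\gamma$ and $1-c/\gamma$. Their values at $x_s$ are $s$, $s$, $1-s$ and $s$. All are at least $s$, so $d(Q_\gamma,x_s)\ge s$ by Lemma~\ref{lem:depth}, and the function $a$ shows equality.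
\end{proof}

\begin{proof}[Proof of \eqref{eq:sup} and of the consequences]
Let $\dim X\ge2$. The inequality ``$\le$'' in \eqref{eq:sup} follows from \eqref{eq:upper}.

For $\alpha=0$ take the closed unit ball $K$, $x=0$, $n=1$ and $p=u\in X^*$ with $\|u\|=1$. Then $\alpha(K,0)=0$, $w(K)=2$, $\|p\|_K=1$, and the quotient in \eqref{eq:sup} is $1$.

Let $\alpha\in(0,1)$ and $s=\frac{1-\alpha}2\in(0,\frac12)$, and let $x_s$ and $Q=Q_\gamma$ be as in Lemma~\ref{lem:trunc}, so $\alpha(Q,x_s)=\alpha$. For $v=e_1-e_2$ and the point $x_s$, Proposition~\ref{prop:simplex} has $\sigma^2=\frac2s=\frac4{1-\alpha}$. So there are polynomials $q\ne0$ of degree at most $n$ with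
\[
|D_{e_1-e_2}q(x_s)|\ge(1-o(1))\,\frac{2n}{\sqrt{1-\alpha}}\,\|q\|_T\qquad(n\to\infty).
\]
Let $\varepsilon\in(0,1)$. Lemma~\ref{lem:transplant} gives $K$ and $x$, depending on $\varepsilon$ but not on $n$, with $\alpha(K,x)=\alpha$, and polynomials $0\ne p\in\mathcal P_n(X)$ with
\begin{equation}\label{eq:final}
w(K)\,|\mathrm{grad}\,p(x)|\ge(1-\varepsilon)(1-o(1))\,\frac{2n}{\sqrt{1-\alpha}}\,\|p\|_K .
\end{equation}
As $\varepsilon$ is arbitrary, \eqref{eq:sup} follows. (The truncation is harmless: it can only decrease the norm of $q$.)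

For $\alpha\in(0,1)$ we have $\frac1{\sqrt{1-\alpha}}>\frac1{\sqrt{1-\alpha^2}}$. So we can fix $\varepsilon$ with $\frac{1-\varepsilon}{\sqrt{1-\alpha}}>\frac1{\sqrt{1-\alpha^2}}$, and \eqref{eq:final} shows that \eqref{eq:conj} fails for these $K$, $x$ and $p$ for all large $n$.

Finally, by \eqref{eq:sup}, a constant $C$ is admissible if and only if $\frac1{\sqrt{1-\alpha}}\le\frac C{\sqrt{1-\alpha^2}}$, that is, $C\ge\sqrt{1+\alpha}$, for all $\alpha\in[0,1)$. The least such $C$ is $\sqrt2$.
\end{proof}

\begin{thebibliography}{1}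
\bibitem{Revesz}
Szilard Gy.\ Revesz, \emph{The Generalized Minkowski Functional with Applications in Approximation Theory}, arXiv:math/0703388 (2007).
\end{thebibliography}

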